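# Approximation to the powers of a lacunary series

## 1. The theorem

Throughout, $\mathbb Z[T]_{\le d}$ is the set of integer polynomials of degree at most $d$, and $H(P)$ is the height of $P$, the largest modulus of its coefficients. The exponents $\lambda_k$ and $w_k$ are defined right after the statement.

**Theorem 1.** Let $b\ge 2$ be an integer, $L\ge 2$ real, $(a_n)_{n\ge1}$ a strictly increasing sequence of positive integers with $a_{n+1}/a_n\to L$, and $(c_n)_{n\ge 1}$ nonzero integers with $\log|c_n|=o(a_n)$. Put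
$$\zeta=\sum_{n\ge1}c_nb^{-a_n},\qquad d=\lfloor L\rfloor-1\ge1 .$$

1. For every $w>L-1$ there is $c>0$ with $|P(\zeta)|\ge cH(P)^{-w}$ for all nonzero $P\in\mathbb Z[T]_{\le d}$. Moreover $w_1(\zeta)=\dots=w_d(\zeta)=L-1$.
2. $\lambda_k(\zeta)=\frac Lk-1$ for every integer $1\le k\le L-1$.
3. $\lambda_k(\zeta)\ge\frac1k>\frac Lk-1$ for every integer $k>L-1$.

**The exponents.** For $\zeta\in\mathbb R$ and $k\ge1$, $\lambda_k(\zeta)$ is the supremum of $\eta\in\mathbb R$ such that
$$|x|\le X,\qquad 0<\max_{1\le j\le k}|\zeta^jx-y_j|\le X^{-\eta}$$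
has a solution $(x,y_1,\dots,y_k)\in\mathbb Z^{k+1}$ for arbitrarily large $X$. So $\lambda_k$ asks how well $\zeta,\zeta^2,\dots,\zeta^k$ can be approximated by rationals with the *same* denominator $x$. The exponent $w_k(\zeta)$ is the supremum of $w$ such that $0<|P(\zeta)|\le H(P)^{-w}$ has solutions $P\in\mathbb Z[T]_{\le k}$ with $H(P)$ arbitrarily large. It asks how small an integer polynomial of degree at most $k$ can be at $\zeta$. Clearly $w_1\le w_2\le\cdots$.

**Example.** Take $\zeta=\sum_{n\ge 1}10^{-4^n}$. Then $L=4$ and $d=3$, and the theorem gives $w_1=w_2=w_3=3$ and $\lambda_1=3$, $\lambda_2=1$, $\lambda_3=\frac13$. For $k\ge4$ it gives only $\lambda_k\ge\frac1k$.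

The theorem settles a question posed by Johannes Schleischitz in "On the spectrum of Diophantine approximation constants", arXiv:1409.1472 (2014). Fix integers $k\ge2$, $b\ge2$ and $\rho>0$, let $(a_n)$ be strictly increasing positive integers with $a_{n+1}/a_n\to k(1+\rho)$, and put $\zeta=\sum_i b^{-a_i}$. The Weak Conjecture says: if $\rho\ge1/k$, then $\lambda_k(\zeta)=\rho$. It is true, and the hypothesis on $\rho$ cannot be relaxed.

**Corollary 2.** Let $k\ge2$ and $b\ge 2$ be integers, $\rho>0$, $a_{n+1}/a_n\to k(1+\rho)$ and $\zeta=\sum_ib^{-a_i}$. Then $\lambda_k(\zeta)=\rho$ if and only if $\rho\ge1/k$. In particular the Weak Conjecture is true.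

*Proof from Theorem 1.* Take $c_n=1$ and $L=k(1+\rho)>2$. Then $\frac Lk-1=\rho$, and $k\le L-1$ means $k\rho\ge1$, that is, $\rho\ge1/k$. If $\rho\ge1/k$, part 2 gives $\lambda_k(\zeta)=\rho$. If $\rho<1/k$, part 3 gives $\lambda_k(\zeta)\ge\frac1k>\rho$. $\square$

For $\rho\ge1/k$ the theorem also gives $w_1(\zeta)=\dots=w_k(\zeta)=k(1+\rho)-1$ and $\lambda_j(\zeta)=\frac{k(1+\rho)}j-1$ for all integers $1\le j\le k(1+\rho)-1$.

## 2. Truncations of the series, and the reduction to part 1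

Fix the data of Theorem 1. Then $d+1\le L<d+2$, and we write
$$\beta:=L-d-1\in[0,1).$$
The natural approximations to $\zeta$ are the truncations. Put
$$q_n=b^{a_n},\qquad s_n=\sum_{i\le n}c_ib^{-a_i}=\frac{p_n}{q_n},\qquad D_n=\frac{q_n}{q_{n-1}}=b^{a_n-a_{n-1}},$$
with $p_n\in\mathbb Z$, so that
$$p_n=D_np_{n-1}+c_n,\qquad q_n=D_nq_{n-1}.$$

**How close $s_n$ is to $\zeta$.** We have $\zeta-s_n=c_{n+1}q_{n+1}^{-1}+\sum_{i\ge n+2}c_ib^{-a_i}$. Since $|c_i|=b^{o(a_i)}$ and $a_{i+1}/a_i\to L\ge2$, for large $n$ the terms with $i\ge n+2$ contribute at most $\frac12q_{n+1}^{-1}$. As $|c_{n+1}|\ge1$, this gives for large $n$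
$$\tfrac12q_{n+1}^{-1}\le|\zeta-s_n|\le(|c_{n+1}|+\tfrac12)q_{n+1}^{-1},\qquad\text{so}\qquad 0<|\zeta-s_n|=q_n^{-L+o(1)}.\tag{1}$$
The sequence $(s_n)$ is bounded.

**Lower bound for $w_1$.** The polynomial $q_nT-p_n$ has height $\asymp q_n$, and $0<|q_n\zeta-p_n|=q_n^{1-L+o(1)}$ by (1). Hence $w_1(\zeta)\ge L-1$.

**Lower bound for $\lambda_k$, $1\le k\le L-1$.** Take $x=X=q_n^k$ and $y_j=q_n^{k-j}p_n^j$. Then
$$|\zeta^jx-y_j|=q_n^k|\zeta^j-s_n^j|\le q_n^{k-L+o(1)}=X^{-(L/k-1)+o(1)},$$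
and for $j=1$ the left side is positive. So $\lambda_k(\zeta)\ge\frac Lk-1$.

Everything else in parts 2 and 3 follows from the first sentence of part 1.

**Upper bound for $\lambda_k$ when $k\le L-1$, assuming part 1.** The purpose of this step is to turn a good simultaneous approximation into a polynomial that is small at $\zeta$. Note that $k\le L-1$ means $k\le d$, and that $\lambda_k(\zeta)\ge\frac Lk-1>0$. Let $0<\eta<\lambda_k(\zeta)$. There are solutions, with $X\to\infty$, of $|x|\le X$ and $0<\max_j|\zeta^jx-y_j|\le X^{-\eta}$.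

If $x=0$, the maximum would be a positive integer, which is impossible for $X>1$. Also $|x|\to\infty$: for each fixed $x$ only finitely many $(y_j)$ make the maximum at most $1$, so for $x$ in a bounded set the positive values of the maximum are bounded below. Changing all signs if necessary, assume $x>0$. Since $x\le X$, the maximum is at most $x^{-\eta}$.

Let $B=\lfloor x^{1/k}\rfloor\ge 1$. There are $(B+1)^k>x$ vectors in $\{0,\dots,B\}^k$, so two of them give the same residue of $\sum_ju_jy_j$ modulo $x$. Their difference is a nonzero vector $(u_1,\dots,u_k)$ with $|u_j|\le B$ and $x\mid\sum_ju_jy_j$. Put $u_0=-\frac1x\sum_{j\ge1}u_jy_j\in\mathbb Z$ and $P=\sum_{j=0}^ku_jT^j\ne0$. Since $|y_j|=O(x)$, we have $H(P)=O(x^{1/k})$. Moreover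
$$|xP(\zeta)|=\Big|\sum_{j\ge1}u_j(\zeta^jx-y_j)\Big|\le kBx^{-\eta},\qquad\text{so}\qquad |P(\zeta)|=O\big(x^{-(k\eta+k-1)/k}\big).$$
By part 1, for every $w>L-1$ we have $|P(\zeta)|\ge cH(P)^{-w}\ge c'x^{-w/k}$ with $c'>0$. Letting $x\to\infty$ gives $k\eta+k-1\le w$. Now let $w\to L-1$ and $\eta\to\lambda_k(\zeta)$: we get $k\lambda_k(\zeta)+k-1\le L-1$, that is, $\lambda_k(\zeta)\le\frac Lk-1$.

**Part 3, assuming part 1.** Part 1 with $d\ge1$ shows that $\zeta$ is irrational. By Dirichlet's theorem, for every integer $Q\ge2$ there are $1\le x\le Q^k$ and integers $y_j$ with $\max_j|\zeta^jx-y_j|\le Q^{-1}$, and the maximum is positive because $\zeta$ is irrational. With $X=Q^k$ this gives $\lambda_k(\zeta)\ge\frac1k$. Finally $\frac1k>\frac Lk-1$ if and only if $k>L-1$.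

So one thing remains: **nonzero polynomials of degree at most $d$ are not too small at $\zeta$.** The rest of the lecture is about this.

## 3. Liouville's bound at $s_n$ and what it misses

The sensible first attempt compares $P(\zeta)$ with $P(s_n)$, because $q_n^kP(s_n)$ is an integer when $\deg P\le k$. Let $1\le k\le L-1$, let $P\in\mathbb Z[T]_{\le k}$ be nonzero with $H=H(P)$ large, and suppose $|P(\zeta)|\le H^{-w}$. Fix a small $\varepsilon>0$ and let $n$ be minimal with $H\le q_n^{L-k-\varepsilon}$. If $P(s_n)\ne0$, then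
$$q_n^{-k}\le|P(s_n)|\le|P(\zeta)|+O(H|\zeta-s_n|)\le H^{-w}+q_n^{-k-\varepsilon+o(1)},$$
so $H^{w}\le2q_n^k$. By minimality $H>q_{n-1}^{L-k-\varepsilon}=q_n^{(L-k-\varepsilon)/L+o(1)}$. Letting $H\to\infty$ and then $\varepsilon\to0$, we obtain
$$w\le\frac{kL}{L-k}.$$
We want $w\le L-1$. Now $kL\le(L-1)(L-k)$ means $L^2-(2k+1)L+k\ge0$. For $L\ge k+1$ this is the condition
$$L\ge\tfrac12\big(2k+1+\sqrt{4k^2+1}\big)>2k+\tfrac12 .$$

For $k=1$ and $c_n=1$ this is a complete argument when $L\ge\frac{3+\sqrt5}2$. It remains to treat $P(s_n)=0$. The numbers $p_n=D_np_{n-1}+1$ (with $p_1=1$) are coprime to $b$, so $P=m(q_nT-p_n)$ with an integer $m\ne0$. Then $H\ge q_n$, and $|P(\zeta)|\ge q_n^{1-L-o(1)}\ge H^{-(L-1)-o(1)}$. So $w_1(\zeta)=L-1$ in that range.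

For smaller $L$ the attempt stops short, even in the favorable case $P(s_n)\neq 0$. With $L=2$, $k=1$ it gives $w\le2$, but the truth is $1$. With $L=4$, $k=2$ it gives $4$ and the truth is $3$; with $L=3$, $k=2$ it gives $6$ and the truth is $2$. The loss is in the inequality $|P(s_n)|\ge q_n^{-k}$. It does not see the height of $P$, and at the critical moment $H$ may be as small as about $q_n^{(L-k)/L}$, so there are few candidates for $P$. We need a lower bound for $|P(s_n)|$ that takes the height into account.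

What has not been used is that $s_n$ itself has a special form: $s_n$ is extremely close to $s_{n-1}$, and $p_n\equiv c_n\pmod{D_n}$. Here is how to use this for linear polynomials.

## 4. Linear polynomials for $a_n=2^n$: the tent map

Let $a_n=2^n$ and $c_n=1$, so $L=2$, $d=1$. For $0\le y\le2$ let
$$M_n(y)=\min_{0\ne P=uT+v}\ \max\Big(\frac{\log|u|}{\log q_n},\ \frac{\log|P(s_n)|}{\log q_n}+y\Big),$$
the minimum being over $u,v\in\mathbb Z$, with $\log0=-\infty$. So $M_n(y)$ is the smallest $x$ such that some nonzero $P$ satisfies $|u|\le q_n^x$ and $|P(s_n)|\le q_n^{x-y}$. We claim that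
$$M_n(y)\ge\frac y2-o(1)\qquad\text{uniformly in }y\in[0,2].$$
Note that $M_n(y)\ge0$: if $u\ne0$ the first entry is at least $0$, and if $u=0$ then $|P(s_n)|=|v|\ge1$.

Let $P=uT+v$ attain $x=M_n(y)$. Write $q=q_n$, $q'=q_{n-1}$, $s'=s_{n-1}$, $p'=p_{n-1}$, $D=D_n$. Here $q=q'^2$ and $D=q'$. Put $N_0=qP(s_n)=up_n+vq_n$ and $g_1=q'P(s')=up'+vq'$. Because $p_n=Dp'+1$ and $q_n=Dq'$,
$$N_0=u+Dg_1,\qquad\text{so}\qquad P(s')=\frac{N_0-u}{q}.$$

*If $y\le1$*, look at $P$ itself at $s'$. Its leading coefficient satisfies $|u|\le q^x=q'^{2x}$, and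
$$|P(s')|\le\frac{q^{1+x-y}+q^x}{q}\le2q^{x-y}=2q'^{\,2x-2y}.$$
Hence $M_{n-1}(2y)\le2x+\frac{\log2}{\log q'}$.

*If $y\ge1$*, then $N_0$ is the small quantity, with $|N_0|\le q^{1+x-y}\le q^x$. Replace $P$ by
$$\hat P=P+\frac{Dg_1}{q'}(q'T-p'),$$
which is an integer polynomial because $q'\mid D$. The value at $s'$ does not change, and the leading coefficient becomes $u+Dg_1=N_0$. So the leading coefficient of $\hat P$ has modulus at most $q^{1+x-y}=q'^{\,2(1+x-y)}$, and $|\hat P(s')|=|P(s')|\le2q^{x-1}=2q'^{\,2x-2}$. If $\hat P=0$, then $N_0=0$ and $g_1=0$, hence $u=0$, hence $v=P(s')=0$ and $P=0$. So $\hat P\ne0$ and, since $2x-2+(4-2y)=2(1+x-y)$,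
$$M_{n-1}(4-2y)\le2(1+x-y)+\frac{\log2}{\log q'} .$$

Now write $y'=2y$ for $y\le 1$ and $y'=4-2y$ for $y\ge1$; this is a tent map of $[0,2]$ to itself. Both cases read
$$M_n(y)-\frac y2\ \ge\ \frac12\Big(M_{n-1}(y')-\frac{y'}2\Big)-\frac{\log2}{2\log q_{n-1}} .$$
A negative value of $M_n(y)-\frac y2$ thus essentially doubles in size at each descent. But $M_n(y)-\frac y2\ge-1$ always. Hence the infimum over $y$ has $\liminf_n\ge0$, which is the claim. In Section 8 we shall see how such a bound gives $w_1(\zeta)\le1$.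

Two features carry over to degree $d$. First, the smallness of $P$ at $s_n$ transforms into smallness of a possibly *different* polynomial $\hat P$ at $s_{n-1}$; which one depends on which of $N_0,u$ is smaller. Second, the correction term is allowed because $D$ is divisible by a high enough power of $q'$. In degree $d$ we must keep track of all Taylor coefficients at $s_n$, and the two cases become a sorting of $d+1$ numbers.

## 5. Weights on the Taylor coefficients at $s_n$

For $P\in\mathbb Z[T]_{\le d}$ write $P_i=P^{(i)}/i!$, so that $P(s+h)=\sum_iP_i(s)h^i$.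

**Definition.** For $\tau=(\tau_0,\dots,\tau_d)\in\mathbb R^{d+1}$ put
$$\mu_n(\tau)=\min_{0\ne P\in\mathbb Z[T]_{\le d}}\ \max_{0\le i\le d}\Big(\frac{\log|P_i(s_n)|}{\log q_n}-\tau_i\Big)\qquad(\log0=-\infty).$$

In words, $\mu_n(\tau)$ is the least $m$ for which some nonzero $P$ satisfies $|P_i(s_n)|\le q_n^{\tau_i+m}$ for all $i$. The minimum exists, since bounds on all Taylor coefficients at $s_n$ leave only finitely many integer polynomials, and a nonzero $P$ has a nonzero Taylor coefficient.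

**Examples.** For $d=1$ and $\tau=(-y,0)$ we recover $M_n(y)$. For $\tau=\mathbf0$ the polynomial $P=1$ shows $\mu_n(\mathbf 0)\le0$. For $\tau=(-L,0,\dots,0)$ the polynomial $q_nT-p_n$ has $P_0(s_n)=0$ and $P_1(s_n)=q_n$, so $\mu_n(\tau)\le1$.

Two rules are immediate.

* **(M)** If $\tau\le\sigma$ componentwise, then $\mu_n(\tau)\ge\mu_n(\sigma)$. Also $\mu_n(\tau+t\mathbf 1)=\mu_n(\tau)-t$.
* **(T)** $\mu_n(\tau)\ge-\max_i\tau_i$, because $|P_{\deg P}(s_n)|$, the modulus of the leading coefficient, is a positive integer.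

## 6. From $s_n$ to $s_{n-1}$: digits in base $D_n$

Homogenize: let $F(X,Y)=Y^dP(X/Y)$. The numbers $N_i=q_n^{d-i}P_i(s_n)$ are integers, as are $q_{n-1}^{d-i}P_i(s_{n-1})$. List the latter in reverse as $g_h=q_{n-1}^{h}P_{d-h}(s_{n-1})$. We shall see that the $N_i$ are combinations of $g_0,Dg_1,\dots,D^dg_d$ with coefficients depending only on $c_n$. For $d=2$ and $c=c_n$, $D=D_n$ this will read
$$N_0=c^2g_0+cDg_1+D^2g_2,\qquad N_1=2cg_0+Dg_1,\qquad N_2=g_0 .$$
Think of $g_0,g_1,g_2$ as digits in base $D$. If $N_0$ is small, then $c^2g_0$ is small up to a multiple of $D$. If both $N_0$ and $N_1$ are small, eliminate $g_0$: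
$$c^2N_1-2cN_0=D\,(-c^2g_1-2cDg_2),$$
so $-c^2g_1$ is small up to a multiple of $D$, with a gain of a factor $D$. In general, $r+1$ small $N_i$ control $g_r$ modulo $D$, with a gain of $D^r$. For this we need to know that the elimination never kills the coefficient of $g_r$ (above it was $-c^2$), *whichever* indices $i$ carry the small $N_i$.

**Lemma 3.** Let $c\in\mathbb Z\setminus\{0\}$, and let $A_{i,h}=\binom{d-h}{i}c^{\,d-h-i}$ for $0\le i,h\le d$ (zero if $i>d-h$). Let $0\le r\le d$ and let $I\subset\{0,\dots,d\}$ have $r+1$ elements. Then $\det(A_{i,h})_{i\in I,\,0\le h\le r}\ne0$.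

*Proof.* Column $h$ lists the coefficients of $(x+c)^{d-h}$. If the determinant vanishes, there are $y_0,\dots,y_r$, not all zero, such that $f=\sum_{h\le r}y_h(x+c)^{d-h}$ has zero coefficient at $x^i$ for all $i\in I$. The powers $(x+c)^{d-h}$ are linearly independent, so $f\ne0$. With $M:=d-r$, the polynomial $f$ has at most $(d+1)-(r+1)=M$ nonzero coefficients and is divisible by $(x+c)^M$.

We show by induction on $M$ that no nonzero $f$ can have these two properties. For $M=0$ the first one says $f=0$. Let $M\ge1$. Divide $f$ by a power of $x$ so that $f(0)\ne0$; as $c\ne0$, it remains divisible by $(x+c)^M$. Then $f'$ has at most $M-1$ nonzero coefficients, since the constant term disappears, and it is divisible by $(x+c)^{M-1}$. By induction $f'=0$. So $f$ is a nonzero constant divisible by $x+c$, a contradiction. $\square$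

Now the descent. For $\tau\in[-L,0]^{d+1}$ put $b_i=d-i+\tau_i$, let $b_{(0)}\le b_{(1)}\le\dots\le b_{(d)}$ be the $b_i$ in increasing order, and define $\tau'$ by
$$\tau'_{d-r}=L\,(b_{(r)}-r),\qquad0\le r\le d.\tag{2}$$
(The number $b_i$ is the exponent of the permitted size of $N_i$, up to the common shift $m$. The term $-r$ is the gain $D^r$, together with the factor $q_{n-1}^{r}$ in $g_r$. The factor $L$ converts powers of $q_n$ to powers of $q_{n-1}$.)

**Example.** Let $L=3$, $d=2$, $\tau=(-\frac32,0,0)$. Then $(b_0,b_1,b_2)=(\frac12,1,0)$, which sorts to $0,\frac12,1$. Subtracting $r$ gives $0,-\frac12,-1$, so $\tau'=(-3,-\frac32,0)$. Now apply (2) to this weight: the $b_i$ are $-1,-\frac12,0$, then subtracting $r$ gives $-1,-\frac32,-2$, and the new weight is $(-6,-\frac92,-3)=-3\cdot\mathbf1+(-3,-\frac32,0)$. The shape $(-3,-\frac32,0)$ has reproduced itself.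

**Lemma 4 (descent).** There are $\delta_n\ge0$ with $\delta_n\to0$, depending only on $(a_n),(c_n),b,L$, such that for all $n\ge2$ and all $\tau\in[-L,0]^{d+1}$
$$\mu_n(\tau)\ \ge\ \tfrac1L\,\mu_{n-1}(\tau')-\delta_n .$$

*Proof.* Write $q=q_n$, $q'=q_{n-1}$, $p'=p_{n-1}$, $s'=s_{n-1}$, $D=D_n$, $c=c_n$. Let $P$ attain $m=\mu_n(\tau)$. By (T), $m\ge0$; testing the polynomial $1$ gives $m\le-\tau_0\le L$ (if $d\ge1$, its other Taylor coefficients vanish).

**Step 1: express the $N_i$ by the $g_h$.** Let $v=(p_n,q_n)$, $v'=(p',q')$, $e=(1,0)$; then $v=Dv'+ce$. With $X=\alpha p_n+\gamma$ and $Y=\alpha q$ we have $F(X,Y)=(\alpha q)^dP\big(s_n+\frac{\gamma}{\alpha q}\big)$, so Taylor expansion gives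
$$F(\alpha v+\gamma e)=\sum_iN_i\,\alpha^{d-i}\gamma^i,\qquad N_i=q^{d-i}P_i(s_n).$$
The $N_i$ are integers, since $F$ has integer coefficients and is evaluated at integral linear forms in $\alpha,\gamma$. In the same way
$$F(\alpha v'+\gamma e)=\sum_iN_i'\,\alpha^{d-i}\gamma^i,\qquad N_i'=q'^{\,d-i}P_i(s')\in\mathbb Z .$$
Put $g_h:=N'_{d-h}$. Since $\alpha v+\gamma e=\alpha Dv'+(c\alpha+\gamma)e$,
$$\sum_iN_i\alpha^{d-i}\gamma^i=\sum_{h=0}^dg_h(\alpha D)^h(\gamma+c\alpha)^{d-h}.$$
Comparing coefficients of $\alpha^{d-i}\gamma^i$,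
$$N_i=\sum_{h=0}^dA_{i,h}D^hg_h,\qquad A_{i,h}=\tbinom{d-h}ic^{\,d-h-i}.\tag{3}$$
By the choice of $P$,
$$|N_i|\le q^{d-i}q^{\tau_i+m}=q^{m+b_i}.\tag{4}$$

**Step 2: eliminate the lower digits.** Let $\pi$ be a permutation of $\{0,\dots,d\}$ with $b_{\pi(r)}=b_{(r)}$, so the smallest bounds in (4) come first. For $0\le r\le d$ let $\Gamma_r$ be the determinant of the $(r+1)\times(r+1)$ matrix with rows
$$(A_{\pi(t),0},\ \dots,\ A_{\pi(t),r-1},\ N_{\pi(t)}),\qquad t=0,\dots,r.$$
Insert (3) in the last column. The terms with $h<r$ repeat an earlier column and drop out. So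
$$\Gamma_r=\sum_{h\ge r}\Delta_{r,h}D^hg_h,\qquad\Delta_{r,h}\in\mathbb Z,\qquad\Delta_r:=\Delta_{r,r}\ne0,\tag{5}$$
where $\Delta_r\neq0$ is Lemma 3 with $I=\{\pi(0),\dots,\pi(r)\}$. In particular $D^{-r}\Gamma_r=\Delta_rg_r+D\cdot(\text{integer})$.

**Step 3: find the lattice that absorbs multiples of $D$.** The set $\Lambda'\subset\mathbb Z^{d+1}$ of all vectors $(q'^{\,d-i}R_i(s'))_{0\le i\le d}$ with $R\in\mathbb Z[T]_{\le d}$ is closed under addition and integer multiples. It contains $q'^{\,d}\mathbb Z^{d+1}$: for $R=(q'T-p')^i$ the only nonzero Taylor coefficient at $s'$ is $R_i(s')=q'^{\,i}$, so $R$ gives $q'^{\,d}$ times the $i$-th unit vector.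

**Step 4: build the polynomial at $s'$.** We want all the small quantities $D^{-r}\Gamma_r$ to be, up to constants, the data of one integer polynomial. Let $\Delta=\prod_r\Delta_r$ and let $E=b^\varepsilon$ with
$$\varepsilon=\max\big(0,\ d\,a_{n-1}-(a_n-a_{n-1})\big).$$
Since $D=b^{a_n-a_{n-1}}$, we have $q'^{\,d}\mid ED$. Put
$$\hat g_r=E\,\frac\Delta{\Delta_r}\,D^{-r}\Gamma_r=E\Delta\,g_r+ED\cdot(\text{integer}).$$
The vector $(g_{d-i})_i=(N_i')_i$ lies in $\Lambda'$, and so does every vector of $ED\,\mathbb Z^{d+1}\subset q'^{\,d}\mathbb Z^{d+1}$. The common factor $E\Delta$ is the same for all $r$. Hence $(\hat g_{d-i})_i\in\Lambda'$, so there is $\hat P\in\mathbb Z[T]_{\le d}$ with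
$$q'^{\,d-i}\hat P_i(s')=\hat g_{d-i}\qquad(0\le i\le d).$$

**Step 5: $\hat P\neq0$.** If $\hat P=0$, then all $\Gamma_r=0$. The system (5) is triangular with diagonal entries $\Delta_rD^r\ne0$, so $g_d=0$, then $g_{d-1}=0$, and so on down to $g_0=0$. Then all Taylor coefficients of $P$ at $s'$ vanish, and $P=0$, a contradiction.

**Step 6: measure $\hat P$.** We have $|A_{i,h}|\le(2|c|)^d$. Expanding $\Gamma_r$ along its last column and bounding the $\Delta_t$, we see that with
$$C_n:=\Big((d+1)!\,(2|c_n|)^{d(d+1)}\Big)^{d+1}\ge1$$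
one has $\big|\frac{\Delta}{\Delta_r}\Gamma_r\big|\le C_n\max_{t\le r}|N_{\pi(t)}|$. Indeed $|\Gamma_r|\le(d+1)!(2|c|)^{d(d+1)}\max_{t\le r}|N_{\pi(t)}|$, and each $|\Delta_t|\le(d+1)!(2|c|)^{d(d+1)}$. By (4) and $q'D=q$,
$$|\hat P_{d-r}(s')|=q'^{-r}|\hat g_r|\le C_nE\,q'^{-r}D^{-r}\max_{t\le r}|N_{\pi(t)}|\le C_nE\,q^{\,m+b_{(r)}-r}.$$
Now $\log q/\log q'=a_n/a_{n-1}$. Since $0\le m\le L$ and $b_{(r)}\in[-L,d]$, $0\le r\le d$, we have $|m+b_{(r)}-r|\le2L+d$. Therefore
$$\frac{\log|\hat P_{d-r}(s')|}{\log q'}-\tau'_{d-r}\le Lm+\Big|\frac{a_n}{a_{n-1}}-L\Big|(2L+d)+\frac{\log(C_nE)}{\log q'} .$$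
Define $L\delta_n$ to be the sum of the last two terms; it is nonnegative and does not depend on $\tau$. It tends to $0$: the first term by hypothesis; $\log C_n=O(1+\log|c_n|)=o(a_{n-1})$, because $a_n/a_{n-1}$ is bounded; and
$$\frac{\log E}{\log q'}=\frac\varepsilon{a_{n-1}}=\max\Big(0,\ d+1-\frac{a_n}{a_{n-1}}\Big)\to0$$
because $L\ge d+1$. This is where the bound on the degree is needed in the descent. As $\hat P\neq0$, we get $\mu_{n-1}(\tau')\le Lm+L\delta_n$. $\square$

## 7. Weights that reproduce themselves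

The weight of interest is $(-y,0,\dots,0)$: a bound on the height and a stronger one on the value. The example in Section 6 shows which shapes the descent produces from it. For $0\le j\le d$ and $0\le y\le L$ let
$$\tau(j,y)=(\underbrace{-L,\dots,-L}_{j},\,-y,\,\underbrace{0,\dots,0}_{d-j}).$$
What lower bound $V(j,y)$ for $\mu_n(\tau(j,y))$ should we aim at? Suppose $L$ is an integer, so $\beta=0$ and $d=L-1$. The computation below will show that, if we write $y=s+\varphi$ with $s\in\{0,\dots,d\}$ and $0\le\varphi\le1$, descent replaces $\tau(j,y)$ by a weight that is at most $-Lj\mathbf 1+\tau(s,L\varphi)$. Lemma 4 and (M) then suggest a solution of $V(j,y)=j+\frac1LV(s,L\varphi)$. The function $V(j,y)=j+\frac yL$ does it: $j+\frac1L(s+\varphi)=j+\frac yL$. The descent just reads off the digits of $y$ in base $L$.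

If $L$ is not an integer, $\varphi$ may slightly exceed $1$ and $\tau(s,L\varphi)$ is no longer in the family. For this case we use one more set of weights, which a single descent settles. For $0\le s\le d$ let
$$\omega_s=(\underbrace{-L,\dots,-L}_{s+1},\,\underbrace{-L\beta,\dots,-L\beta}_{d-s}).$$
All entries of $\tau(j,y)$ and $\omega_s$ lie in $[-L,0]$.

**Lemma 5.** $\mu_n(\omega_s)\ge s+1+\beta-\delta_n$ for $n\ge2$.

*Proof.* Put $a=s+1$. By Lemma 4, then (T) applied to $\mu_{n-1}(\tau')$, and (2),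
$$\mu_n(\omega_s)\ge-\tfrac1L\max_r\tau'_{d-r}-\delta_n=\min_r\,(r-b_{(r)})-\delta_n .$$
So it suffices to show $b_{(r)}\le r-a-\beta$ for $0\le r\le d$, that is, at least $r+1$ of the $b_i$ are $\le r-a-\beta$. Since $L=d+1+\beta$,
$$b_i=d-i-L=-(1+\beta+i)\quad(i<a),\qquad\{b_i:i\ge a\}=\{u-L\beta:0\le u\le d-a\}.$$
For $i<a$ we have $b_i\le r-a-\beta$ exactly when $i\ge a-1-r$, which holds for $\min(a,r+1)$ indices. If $r<a$, these are $r+1$ indices and we are done. If $r\ge a$, all $a$ of these indices qualify. So do the $r-a+1$ values $u-L\beta$ with $0\le u\le r-a$, because $L\beta\ge\beta$. Altogether this is $r+1$. $\square$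

**Proposition 6.** Let
$$\kappa_n=\inf_{0\le j\le d,\ 0\le y\le L}\Big(\mu_n(\tau(j,y))-j-\frac yL\Big).$$
Then $\liminf_n\kappa_n\ge0$.

*Proof.* Let $n\ge3$ and $\tau=\tau(j,y)$.

**Step 1: sort the $b_i$.** We have $b_j=d-j-y=:z$. The other $b_i$ are $-(1+\beta+i)$ for $i<j$ and $d-i$ for $i>j$. In increasing order they are
$$v_r=r-j-\beta\quad(0\le r<j),\qquad v_r=r-j\quad(j\le r\le d-1):$$
the first group comes from $i=j-1-r$, the second from $i=d+j-r$. Let
$$r_0=\#\{r:v_r<z\},\qquad s=d-r_0\in\{0,\dots,d\},\qquad\varphi=y-s .$$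
Then $z=d-j-y=r_0-j-\varphi$. The sorted list of all $b_i$ is $v_0,\dots,v_{r_0-1},z,v_{r_0},\dots,v_{d-1}$, so
$$b_{(r)}-r=\begin{cases}v_r-r\le-j,&r<r_0,\\-j-\varphi,&r=r_0,\\v_{r-1}-r\le-j-1,&r>r_0.\end{cases}\tag{6}$$

**Step 2: show $0\le\varphi\le1+\beta$.** If $r_0\le d-1$, then $z\le v_{r_0}\le r_0-j$, so $\varphi\ge0$. If $r_0=d$, then $s=0$ and $\varphi=y\ge0$. If $r_0\ge1$, then $z>v_{r_0-1}\ge r_0-1-j-\beta$, so $\varphi<1+\beta$. If $r_0=0$, then $s=d$ and $\varphi=y-d\le L-d=1+\beta$.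

**Step 3: the case $\varphi\le1$ stays in the family.** Recall $\tau'_{d-r}=L(b_{(r)}-r)$. The index $i=d-r$ satisfies $i>s$, $i=s$, $i<s$ according to $r<r_0$, $r=r_0$, $r>r_0$. So (6) says that $\tau'_i\le-Lj$ for $i>s$, $\tau'_s=-Lj-L\varphi$, and $\tau'_i\le-Lj-L$ for $i<s$. That is,
$$\tau'\le-Lj\mathbf1+\tau(s,L\varphi),\qquad0\le L\varphi\le L .$$
By Lemma 4 and (M),
$$\mu_n(\tau)\ge j+\tfrac1L\mu_{n-1}(\tau(s,L\varphi))-\delta_n\ge j+\tfrac1L(s+\varphi+\kappa_{n-1})-\delta_n=j+\tfrac yL+\tfrac{\kappa_{n-1}}L-\delta_n .$$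

**Step 4: the case $\varphi>1$ goes to $\omega_s$.** (By Step 2 this needs $\beta>0$.) If $r_0\ge1$, then
$$v_{r_0-1}<z=r_0-j-\varphi<(r_0-1)-j .$$
So $v_{r_0-1}$ is not of the form $(r_0-1)-j$ and must belong to the first group, that is, $r_0-1<j$. Hence $v_r-r=-j-\beta$ for all $r<r_0$, and $\tau'_i=-Lj-L\beta$ for $i>s$. If $r_0=0$, there are no indices $i>s$. For $i=s$ we have $\tau'_s=-Lj-L\varphi\le-Lj-L$, and for $i<s$ again $\tau'_i\le-Lj-L$. So $\tau'\le-Lj\mathbf1+\omega_s$. By Lemma 4, (M), Lemma 5 (with $n-1\ge2$), and $y=s+\varphi\le s+1+\beta$,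
$$\mu_n(\tau)\ge j+\tfrac1L(s+1+\beta-\delta_{n-1})-\delta_n\ge j+\tfrac yL-\tfrac{\delta_{n-1}}L-\delta_n .$$

**Step 5: iterate.** Let $\kappa_n^-=\max(0,-\kappa_n)$. By (T), $\mu_n(\tau(j,y))\ge0$, so $\kappa_n\ge-d-1$ and $\kappa_n^-$ is bounded. Steps 3 and 4 give
$$\kappa_n^-\le\tfrac1L(\kappa_{n-1}^-+\delta_{n-1})+\delta_n\qquad(n\ge3).$$
Hence $\limsup\kappa_n^-\le\frac1L\limsup\kappa_n^-$. As the upper limit is finite and $L\ge2$, it is $0$. $\square$

For $j=0$, $y=L$ the bound $\mu_n(\tau(0,L))\ge1-o(1)$ cannot be improved: $q_nT-p_n$ shows $\mu_n(\tau(0,L))\le1$, as we saw in Section 5.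

## 8. From $s_n$ back to $\zeta$: proof of part 1

Let $w>L-1$. Suppose, for a contradiction, that $|P(\zeta)|<H^{-w}$, $H=H(P)$, for a sequence of nonzero $P\in\mathbb Z[T]_{\le d}$ with $H\to\infty$.

**Step 1: choose the truncation.** We want $n$ so large that replacing $\zeta$ by $s_n$ costs nothing, and no larger. For each such $P$ let $n$ be minimal with $\log q_n\ge\frac{w+1}L\log H$; then $n\to\infty$. Put
$$x=\frac{\log H}{\log q_n},\qquad y=(w+1)x ,$$
so $H=q_n^x$ and $0<y\le L$. By minimality $\log q_{n-1}<\frac{w+1}L\log H$, hence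
$$x>\frac{a_{n-1}}{a_n}\cdot\frac L{w+1}\ge x_0$$
for a constant $x_0>0$ and large $n$, because the middle expression tends to $\frac1{w+1}$.

**Step 2: read off the size of the Taylor coefficients at $s_n$.** Since the $s_n$ are bounded, $|P_i(s_n)|\le O(H)=q_n^{x+o(1)}$ for all $i$. By (1) and the mean value theorem,
$$|P(s_n)|\le|P(\zeta)|+O(H|\zeta-s_n|)\le q_n^{-wx}+q_n^{x-L+o(1)}\le q_n^{x-y+o(1)},$$
because $-wx=x-y$ and $y\le L$. Therefore $\mu_n(\tau(0,y))\le x+o(1)$.

**Step 3: compare.** Proposition 6 with $j=0$ gives $\mu_n(\tau(0,y))\ge\frac yL-o(1)=\frac{(w+1)x}L-o(1)$. Hence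
$$x_0\,\frac{w+1-L}L\le x\,\frac{w+1-L}L\le o(1),$$
a contradiction, since $w+1>L$.

**Step 4: pass to all polynomials.** So $|P(\zeta)|\ge H(P)^{-w}$ for all nonzero $P\in\mathbb Z[T]_{\le d}$ with $H(P)\ge H_0(w)$. If $P(\zeta)=0$ for some $P\ne0$, the multiples $jP$, $j=1,2,\dots$, would violate this. So $P(\zeta)\ne0$ for every nonzero $P\in\mathbb Z[T]_{\le d}$; in particular $\zeta$ is irrational, as $d\ge 1$. The finitely many $P$ with $H(P)<H_0(w)$ are absorbed in a constant $c>0$, and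
$$|P(\zeta)|\ge cH(P)^{-w}\qquad\text{for all nonzero }P\in\mathbb Z[T]_{\le d}.$$
Since $w>L-1$ was arbitrary, $w_d(\zeta)\le L-1$. With $w_1(\zeta)\ge L-1$ from Section 2 and $w_1\le\dots\le w_d$, we get $w_1(\zeta)=\dots=w_d(\zeta)=L-1$. This is part 1, and by Section 2 parts 2 and 3 follow. $\blacksquare$
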